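# Downward deviations of the capacity of a four-dimensional random walk range

## 1. Deficits larger than the mean

Let $(\mathcal S_t)_{t\ge0}$ be simple random walk on $\mathbb Z^4$ started at the origin, $\mathcal S[1,n]=\{\mathcal S_1,\dots,\mathcal S_n\}$, and let $P^x$ be the law of the walk started at $x$. For a finite set $A\subset\mathbb Z^4$ let $\tau_A$ be the first *positive* hitting time of $A$. The capacity of $A$ is
$$\mathrm{Cap}(A)=\sum_{x\in A}P^x(\tau_A=\infty).$$
It counts the points of $A$, each weighted by the chance that a walker standing there leaves and never returns to $A$. Write $u(n)=\mathbb E[\mathrm{Cap}(\mathcal S[1,n])]$. We ask how likely it is that the range of an $n$-step walk has a capacity much *smaller* than $u(n)$.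

The answer involves an analytic constant. Let $G(x-y)=\frac1{2\pi^2}|x-y|^{-2}$ on $\mathbb R^4$, write $\|\cdot\|$ for the $L^2$ norm, and for $g\in H^1(\mathbb R^4)$ (that is, $g,\nabla g\in L^2$) put $T(g)=\int\!\!\int g^2(x)G(x-y)g^2(y)\,dx\,dy$. Let $\kappa=\tilde\kappa(4,2)$ be the smallest constant such that $T(g)^{1/4}\le\kappa\|g\|^{1/2}\|\nabla g\|^{1/2}$ for all non-zero $g\in H^1(\mathbb R^4)$, that is,
$$T(g)\le\kappa^4\|g\|^2\|\nabla g\|^2 .\tag{1.1}$$
Set $I_4(\lambda)=\frac2{\pi^4}\kappa^{-4}\lambda$.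

**Example (size of $\kappa$).** Hardy's inequality in $\mathbb R^4$ says $\int g^2(y)|x-y|^{-2}dy\le\|\nabla g\|^2$ for every $x$. Integrating against $\frac1{2\pi^2}g^2(x)dx$ gives $\kappa^4\le\frac1{2\pi^2}$. In the other direction let $g^2$ be the density of a Gaussian vector $Z$ with covariance $s\,\mathrm{Id}$. Then $\nabla g=-\frac{x}{2s}g$, so $\|\nabla g\|^2=\frac{4s}{4s^2}=\frac1s$. If $Z'$ is an independent copy, $|Z-Z'|^2$ is $2s$ times a $\chi^2_4$ variable, whose inverse has mean $\frac12$. So $T(g)=\frac1{2\pi^2}\cdot\frac1{4s}$, and $\kappa^4\ge\frac1{8\pi^2}$. In particular $0<I_4(\lambda)<\infty$.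

The paper of Arka Adhikari and Izumi Okada, "Moderate Deviations for the Capacity of the Random Walk range in dimension four", arXiv:2310.07685 (2023), proves the following: if $b_n\to\infty$ and $b_n=O(\log\log n)$, then for every $\lambda>0$
$$\lim_{n\to\infty}\frac1{b_n}\log\mathbb P\Big(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-\frac{\lambda n}{(\log n)^2}b_n\Big)=-I_4(\lambda).\tag{1.2}$$
They state: "We conjecture that the optimal order of $b_n$ is $o(\log n)$ assuming that it is the same as that of the volume of random walks in $d=2$." The positive half of this is the statement that (1.2) holds for every sequence with $b_n\to\infty$ and $b_n=o(\log n)$, and every $\lambda>0$. We shall prove it.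

We begin at the opposite end, where $b_n$ is at least of order $\log n$. This case is easy.

**Proposition E.** Let $p_n(\theta)=\mathbb P(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-\theta n/\log n)$. If $\theta>\pi^2/8$, then $p_n(\theta)=0$ for all large $n$. Consequently, if $b_n\to\infty$ and $b_n$ is not $o(\log n)$, then (1.2) fails for some $\lambda>0$.

The reason is that capacity is non-negative, so nothing can fall below its mean by more than its mean. We only need to know the mean.

**Lemma 1.** $u(n)\sim c_*\,n/\log n$ with $c_*=\pi^2/8$. (Compare Asselah–Schapira–Sousi, Ann. Probab. 2019.)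

*Proof of Proposition E from Lemma 1.* If $\theta>c_*$, then $u(n)-\theta n/\log n=(c_*-\theta+o(1))n/\log n<0$ for large $n$, while $\mathrm{Cap}\ge0$. If $b_n\ne o(\log n)$, there is $a>0$ with $b_n\ge a\log n$ along a subsequence. Take $\lambda>\pi^2/(8a)$. Along the subsequence $\lambda nb_n/(\log n)^2\ge\lambda a\,n/\log n$ with $\lambda a>c_*$, so the probability in (1.2) is eventually $0$ and its logarithm is $-\infty$, whereas $-I_4(\lambda)$ is finite. $\square$

To prove Lemma 1 we recall the potential theory used throughout. Let $p_t(x)=P^0(\mathcal S_t=x)$ and $\mathsf g=\sum_{t\ge0}p_t$, write $\mathsf gf=\mathsf g*f$ (also for measures), and let $|x|$ be the Euclidean norm. Textbook facts: $\mathsf g>0$,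
$$p_t\le Ct^{-2}\ (t\ge1),\qquad \mathsf g(x)\sim\tfrac2{\pi^2}|x|^{-2},\qquad\mathsf g(x)\le C(1+|x|)^{-2},\qquad\sum_{t\ge k}p_t(0)\sim\frac4{\pi^2k}.\tag{1.3}$$
For the last one, $p_{2s}(0)\sim\frac2{\pi^2s^2}$ and odd times give $0$. Here and below $C,c$ are positive universal constants that may change from line to line.

For a finite set $A$ let $e_A(x)=1_A(x)P^x(\tau_A=\infty)$, a measure of total mass $\mathrm{Cap}(A)$, and let $h_A(x)$ be the $P^x$-probability of hitting $A$ at some time $\ge0$. The walk is transient, so a walk that hits $A$ has a last visit to $A$. Summing over its time and place,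
$$\mathsf g\,e_A=h_A;\quad\text{hence }\mathsf ge_A\le1,\ \text{ with equality on }A,\ \text{ and }\ h_A\le\sum_{y\in A}\mathsf g(\cdot-y).\tag{1.4}$$
Capacity is translation invariant and $\mathrm{Cap}(A)\le|A|$. It is subadditive, since $e_{A\cup B}\le e_A+e_B$. It is monotone: if $A\subset B$, then $\mathrm{Cap}(A)=\langle e_A,\mathsf ge_B\rangle=\langle\mathsf ge_A,e_B\rangle\le\mathrm{Cap}(B)$. The kernel $\mathsf g$ is positive definite, because its Fourier transform is $1/(1-\frac14\sum_{k=1}^4\cos\theta_k)>0$. So for a finite measure $\nu\ge0$ on $A$, expanding $0\le\langle\nu-e_A,\mathsf g(\nu-e_A)\rangle$ and using $\mathsf ge_A=1$ on $A$,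
$$\mathrm{Cap}(A)\ge2\nu(A)-\langle\nu,\mathsf g\nu\rangle.\tag{1.5}$$

**Example (one and two points).** By (1.4), $\mathrm{Cap}(\{0\})=1/\mathsf g(0)$. For $A=\{0,x\}$, $x\ne0$, symmetry makes $e_A$ constant on $A$, equal to $1/(\mathsf g(0)+\mathsf g(x))$. So $\mathrm{Cap}(A)=2/(\mathsf g(0)+\mathsf g(x))$, which is less than $2/\mathsf g(0)$.

*Proof of Lemma 1, lower bound.* Apply (1.5) with $\nu=\frac{c_*}{\log n}\sum_{t\le n}\delta_{\mathcal S_t}$. By symmetry $\mathbb E\,\mathsf g(\mathcal S_k)=\sum_{t\ge k}p_t(0)\sim\frac4{\pi^2k}$, so $\mathbb E\sum_{s,t\le n}\mathsf g(\mathcal S_s-\mathcal S_t)\le(\frac8{\pi^2}+o(1))n\log n$. Hence $u(n)\ge(2c_*-c_*^2\frac8{\pi^2}-o(1))\frac n{\log n}=(c_*-o(1))\frac n{\log n}$.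

*Upper bound.* Let $A=\mathcal S[1,n]$, $\Gamma(x)=\sum_{t=1}^n\mathsf g(x-\mathcal S_t)$, and $J_u=1\{\mathcal S_u\notin\mathcal S[u+1,n]\}\,e_A(\mathcal S_u)\in[0,1]$. Attributing each point of $A$ to its last visit gives $\sum_uJ_u=\mathrm{Cap}(A)$. Since $\mathsf ge_A=1$ at every $\mathcal S_t$, $1\le t\le n$,
$$n=\sum_{t\le n}\mathsf ge_A(\mathcal S_t)=\langle e_A,\Gamma\rangle=\sum_{u=1}^nJ_u\Gamma(\mathcal S_u).\tag{1.6}$$
Fix $\varepsilon\in(0,1)$ and put $K=(1-\varepsilon)^2\log n/c_*$. Keeping only $u$ with $\Gamma(\mathcal S_u)\ge K$ in (1.6), $n\ge K(\mathrm{Cap}(A)-\#\{u:\Gamma(\mathcal S_u)<K\})$. Let $k=\lfloor n^{1-\varepsilon/2}\rfloor$, so $\log k\ge(1-\varepsilon)\log n$ for large $n$. For $k<u\le n-k$ the number $\Gamma(\mathcal S_u)$ is at least the sum of two independent copies (future and reversed past) of $Y_k=\sum_{t=1}^k\mathsf g(\mathcal S_t)$. If both exceed $(1-\varepsilon)\frac4{\pi^2}\log k$, then $\Gamma(\mathcal S_u)\ge(1-\varepsilon)\frac8{\pi^2}\log k\ge K$.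 Suppose we know that
$$P\big(Y_k\le(1-\varepsilon)\tfrac4{\pi^2}\log k\big)\le k^{-c(\varepsilon)}\quad\text{for some }c(\varepsilon)>0\text{ and all large }k.\tag{1.7}$$
Then $u(n)\le\frac nK+2k+2nk^{-c(\varepsilon)}=\frac{c_*n}{(1-\varepsilon)^2\log n}(1+o(1))$, and $\varepsilon\to0$ finishes the proof.

*Proof of (1.7).* We use a weight that grows like a small power of $|x|$. Let $\alpha\in(0,1)$, $a\ge4$, $w(x)=a+|x|^2$, $f=w^\alpha$. In $\mathbb R^4$,
$$\Delta f=8\alpha w^{\alpha-1}-4\alpha(1-\alpha)|x|^2w^{\alpha-2}=4\alpha(1+\alpha)w^{\alpha-1}+4\alpha(1-\alpha)a\,w^{\alpha-2},$$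
using $|x|^2=w-a$. The first form gives $\frac{\Delta f}{8f}\le\frac\alpha w\le\frac\alpha a$. The second gives, for $x\neq0$,
$$\frac{\Delta f}{8f}\le\frac{\alpha(1+\alpha)}2\cdot\frac1w\Big(1+\frac aw\Big)\le\frac{\alpha(1+\alpha)}2\cdot\frac1{w-a}=\frac{\alpha(1+\alpha)}{2|x|^2}.$$
Moreover $|D^4f|\le C_\alpha w^{\alpha-2}$, and $w$ changes by at most a factor $3$ along a unit segment. Averaging the Taylor expansion over the $8$ neighbors (odd orders cancel), $E^xf(\mathcal S_1)\le f(x)\big(1+\frac{\Delta f}{8f}(x)+C_\alpha w(x)^{-2}\big)$, and $w^{-2}\le\min(a^{-2},a^{-1}|x|^{-2})$. Let $\varepsilon'\in(0,\frac12)$ and $\beta=(1+\varepsilon')^2\frac{\pi^2}4\alpha(1+\alpha)$. Choose $r_0$ with $|x|^{-2}\le(1+\varepsilon')\frac{\pi^2}2\mathsf g(x)$ for $|x|\ge r_0$. Then choose $a$ so large that $\frac{C_\alpha}a\le\varepsilon'\frac{\alpha(1+\alpha)}2$ and $\frac\alpha a+\frac{C_\alpha}{a^2}\le\beta\min_{|x|<r_0}\mathsf g(x)$. Treating $|x|\ge r_0$ and $|x|<r_0$ separately,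
$$E^xf(\mathcal S_1)\le f(x)(1+\beta\mathsf g(x))\le f(x)e^{\beta\mathsf g(x)}\qquad\text{for all }x\in\mathbb Z^4.$$
Iterating, $E[f(\mathcal S_k)e^{-\beta\sum_{t=0}^{k-1}\mathsf g(\mathcal S_t)}]\le f(0)=a^\alpha$, and $\sum_{t=0}^{k-1}\mathsf g(\mathcal S_t)\le\mathsf g(0)+Y_k$. If $|\mathcal S_k|\ge k^{1/2-\varepsilon'}$, then $f(\mathcal S_k)\ge k^{\alpha(1-2\varepsilon')}$. Therefore
$$P\big(|\mathcal S_k|\ge k^{1/2-\varepsilon'},\,Y_k\le(1-\varepsilon)\tfrac4{\pi^2}\log k\big)\le a^\alpha e^{\beta\mathsf g(0)}\,k^{-\alpha[(1-2\varepsilon')-(1+\varepsilon')^2(1+\alpha)(1-\varepsilon)]}.$$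
The bracket tends to $\varepsilon>0$ as $\alpha,\varepsilon'\to0$, so it is positive for suitable fixed $\alpha,\varepsilon'$. Finally $P(|\mathcal S_k|<k^{1/2-\varepsilon'})\le Ck^{-2}k^{2-4\varepsilon'}=Ck^{-4\varepsilon'}$. $\square$

What changes when $b_n=o(\log n)$? The deficit $\lambda nb_n/(\log n)^2$ is then a vanishing fraction of $u(n)$, and positivity says nothing. We have to find how the walk loses a small part of its capacity, and at what price. Here are the results. From now on
$$a_n=\frac{n\,b_n}{(\log n)^2}.$$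

**Theorem 1.** If $b_n\to\infty$ and $b_n=o(\log n)$, then for every $\lambda>0$, $\frac1{b_n}\log\mathbb P(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-\lambda a_n)\to-I_4(\lambda)$. So the positive half of the conjecture is true.

**Theorem 2.**
(a) (Exact range.) For $b_n\to\infty$: (1.2) holds for every $\lambda>0$ if and only if $b_n=o(\log n)$.
(b) (Uniformity.) If $\alpha_n\to\infty$ and $\epsilon_n\to0$, then uniformly over $\alpha_n\frac n{(\log n)^2}\le x\le\epsilon_n\frac n{\log n}$,
$$\log\mathbb P(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-x)=-(1+o(1))\,I_4(1)\,x(\log n)^2/n.$$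
(c) (Critical scale.) With $p_n(\theta)$ as in Proposition E: for every $\theta>0$, $\limsup_n\frac{\log p_n(\theta)}{\log n}\le-I_4(\theta)$. Also $\liminf_{\theta\downarrow0}\liminf_n\frac{\log p_n(\theta)}{I_4(\theta)\log n}\ge-1$. If $\theta>\pi^2/8$, then $p_n(\theta)=0$ for large $n$.

Theorem 1 follows from two one-sided statements, in which limits are taken along an infinite set of integers $n$.

**Proposition U.** If $b_n/\log\log n\to\infty$ and $b_n=O(\log n)$, then $\limsup\frac1{b_n}\log\mathbb P(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-\lambda a_n)\le-I_4(\lambda)$ for every $\lambda>0$.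

**Proposition L.** If $b_n/\log\log n\to\infty$ and $b_n=o(\log n)$, then $\liminf\frac1{b_n}\log\mathbb P(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-\lambda a_n)\ge-I_4(\lambda)$ for every $\lambda>0$.

*Theorem 1 from Propositions U and L.* It suffices that every subsequence has a further subsequence along which the limit holds. If $b_n\le C\log\log n$ along some further subsequence, apply the quoted result of Adhikari and Okada to the sequence equal to $b_n$ there and to $\log\log n$ elsewhere. Otherwise $b_n/\log\log n\to\infty$ along the given subsequence, and the two propositions apply. $\square$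

## 2. Capacity lost by a union of sets, and a formal computation of the rate

If we cut the range into pieces, each piece has a capacity, and the union has less than the sum. Let $A=\bigcup_iA_i$ be a finite union of finite sets, $e_i=e_{A_i}$, $h_i=\mathsf ge_i$, $e=e_A$, $\sigma=\sum_ie_i$, and
$$D=\sum_i\mathrm{Cap}(A_i)-\mathrm{Cap}(A)\ge0 .$$
We bound $D$ on both sides by pair interactions $\langle e_i,\mathsf ge_j\rangle$.

**Upper bound for the loss.** Let $0\le\nu_i\le e_i$ be measures. Apply (1.5) with $\nu=\sum_i\nu_i$ and note $\langle\nu_i,\mathsf g\nu_i\rangle\le\langle e_i,\mathsf ge_i\rangle=\mathrm{Cap}(A_i)$: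
$$\mathrm{Cap}(A)\ge2\sum_i\nu_i(A_i)-\sum_i\mathrm{Cap}(A_i)-\sum_{i\ne j}\langle\nu_i,\mathsf g\nu_j\rangle.\tag{2.1}$$
With $\nu_i=e_i$ this reads $D\le\sum_{i\ne j}\langle e_i,\mathsf ge_j\rangle$.

**Lower bound for the loss.** As $\mathsf ge=1$ on $A$, $\sum_i\mathrm{Cap}(A_i)=\langle\sigma,\mathsf ge\rangle=\langle e,\sum_ih_i\rangle$. Hence
$$D=\langle e,F\rangle,\qquad F=\sum_ih_i-1,\qquad F\ge0\text{ on }A,\tag{2.2}$$
the last because $h_i=1$ on $A_i$. Next, $e\le\sigma$ pointwise: if $x\in A_i$ then $e(x)\le e_i(x)$. So $\sigma-e\ge0$, and its total mass is exactly $D$. If $0\le F_0\le F$ on $A$ and $F_0\le\beta$, then $D\ge\langle e,F_0\rangle=\langle\sigma,F_0\rangle-\langle\sigma-e,F_0\rangle\ge\langle\sigma,F_0\rangle-\beta D$, that is,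
$$D\ge\frac{\langle\sigma,F_0\rangle}{1+\beta}.\tag{2.3}$$

**Example (two points).** Let $A_1=\{0\}$, $A_2=\{x\}$, $x\ne0$. The pair sum in (2.1) is $2\mathsf g(x)/\mathsf g(0)^2$. On $A$ we have $F=\mathsf g(x)/\mathsf g(0)=:\beta$, and with $F_0=F$, $\langle\sigma,F_0\rangle=2\mathsf g(x)/\mathsf g(0)^2$ too. The exact loss from Section 1 is $\frac2{\mathsf g(0)}-\frac2{\mathsf g(0)+\mathsf g(x)}=\frac{2\mathsf g(x)}{\mathsf g(0)^2}\cdot\frac1{1+\beta}$, so (2.3) is an equality here. The two bounds differ by the factor $1+\beta$, where $\beta$ is the probability of hitting one point from the other.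

**Formal computation.** Cut the walk into blocks of $m$ steps, at positions $X_i$, of capacity about $c_*m/\log n$ each. Suppose the interaction of blocks $i,j$ is about $(\frac{c_*m}{\log n})^2\frac2{\pi^2}|X_i-X_j|^{-2}$. Measure lengths in units of
$$\rho=(n/b_n)^{1/2},\qquad\text{and let } L=\frac1n\sum_{t\le n}\delta_{\mathcal S_t/\rho},\qquad\langle\mu,k\mu\rangle=\iint k(x-y)\,\mu(dx)\mu(dy).$$
Since $c_*^2\cdot\frac2{\pi^2}=\frac{\pi^2}{32}$ and $\rho^{-2}=b_n/n$, the loss is about $\frac{\pi^2}{32}a_n\langle L,|z|^{-2}L\rangle$. In these units the walk becomes Brownian motion with generator $\frac18\Delta$ run for time $n/\rho^2=b_n$, and the probability that $L$ resembles $\psi^2dx$ should be about $\exp(-\frac{b_n}8\|\nabla\psi\|^2)$. We want $\lambda\le\frac{\pi^2}{32}\langle\psi^2,|z|^{-2}\psi^2\rangle=\frac{\pi^4}{16}T(\psi)$. By (1.1) with $\|\psi\|=1$, this forces $\frac18\|\nabla\psi\|^2\ge\frac{T(\psi)}{8\kappa^4}\ge\frac{2\lambda}{\pi^4\kappa^4}=I_4(\lambda)$, and the definition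 of $\kappa$ makes this the infimum. So the rate comes out right.

**Where the formal argument breaks.** A sensible first attempt is to prove a large deviation principle for $L$ and contract. But $\mu\mapsto\langle\mu,|z|^{-2}\mu\rangle$ is not weakly continuous. Let $\mu$ have finite energy and $\mu_r=(1-r)\mu+r\cdot(\text{uniform law on a ball of radius }r)$. Two points of the ball are at distance at most $2r$, so the ball alone contributes at least $r^2(2r)^{-2}=\frac14$ to the energy of $\mu_r$, while $\mu_r\to\mu$ weakly as $r\to0$. A tiny amount of time spent at a tiny scale can carry a fixed amount of interaction, so for an upper bound on probabilities the interaction at distances $\le\delta\rho$ has to be controlled separately, at exponential precision $e^{-Mb_n}$ for every $M$. (For a lower bound it may simply be discarded, since interactions are non-negative.) A second difficulty is that the formal computation replaced $e_i$ by a deterministic density. Sections 3–5 prepare the blocks,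 Section 6 handles short distances, Section 7 long distances, and Sections 8–9 the lower bound.

## 3. Conventions and random-walk estimates

Throughout Sections 3–9, $b=b_n$ satisfies $b/\log\log n\to\infty$ and $b=O(\log n)$, possibly along an infinite set of $n$, and statements hold for $n$ large. An event is *negligible* if for every $M$ its probability is at most $e^{-Mb}$ for $n$ large. As $b=O(\log n)$, probability at most $e^{-c(\log n)^2}$ is negligible. "Off a negligible event" means outside such an event. Set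
$$N=\lfloor(\log n)^6\rfloor,\quad m=\lfloor n/N\rfloor,\quad X_i=\mathcal S_{im},\quad I_i=((i-1)m,im]\cap\mathbb Z,\quad A_i=\{\mathcal S_t:t\in I_i\}\quad(1\le i\le N).$$
Thus $0\le n-Nm<N$, $\log m\sim\log n$, and $\rho^2/m=n/(bm)\ge N/b\to\infty$.

By the Azuma inequality (with its maximal version) applied to each coordinate,
$$P\big(\max_{t\le k}|\mathcal S_t|\ge a\big)\le Ce^{-ca^2/k}.\tag{3.1}$$
There is $c_1>0$ with
$$p_t(x)\le Ct^{-2}e^{-c_1|x|^2/t}\qquad(t\ge1).\tag{3.2}$$
For $t=1$ this is clear. For $t\ge2$ split $t=t_1+t_2$ with $t_1=\lfloor t/2\rfloor$ and write $p_t(x)=\sum_yp_{t_1}(y)p_{t_2}(x-y)$. Either $|y|\ge|x|/2$ or $|x-y|\ge|x|/2$, so $p_t(x)\le\sup p_{t_2}\,P(|\mathcal S_{t_1}|\ge\frac{|x|}2)+\sup p_{t_1}\,P(|\mathcal S_{t_2}|\ge\frac{|x|}2)$, and (1.3), (3.1) finish.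

**Lemma 2 (Khasminskii).** Let $(Y_j)$ be a Markov chain, $f\ge0$, and $\sup_yE^y\sum_{j=0}^Jf(Y_j)\le\alpha$. Then $E^y\exp\big(\frac1{2\alpha}\sum_{j\le J}f(Y_j)\big)\le2$ for every $y$.

*Proof.* $(\sum_{j\le J}f(Y_j))^p\le p!\sum_{j_1\le\dots\le j_p\le J}\prod_kf(Y_{j_k})$. Taking conditional expectations successively at times $j_{p-1},\dots,j_1$, each inner sum is at most $\alpha$. So the $p$-th moment is at most $p!\,\alpha^p$; sum the exponential series. $\square$

**Lemma 3 (linearization).** Let $\mathcal G_1\subset\dots\subset\mathcal G_{K+1}$ be $\sigma$-fields, and let $Z_k\ge0$ be integrable and $\mathcal G_{k+1}$-measurable. For $v,s>0$,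
$$P\Big(\max_kZ_k\le v,\ \sum_{k=1}^KZ_k>2\sum_{k=1}^KE[Z_k|\mathcal G_k]+s\Big)\le e^{-s/v}.$$

*Proof.* Let $Z_k'=Z_k\wedge v$ and $\theta=1/v$. As $e^x\le1+2x$ on $[0,1]$, $E[e^{\theta Z_k'}|\mathcal G_k]\le1+2\theta E[Z'_k|\mathcal G_k]\le\exp(2\theta E[Z_k|\mathcal G_k])$. Conditioning successively on $\mathcal G_K,\dots,\mathcal G_1$ gives $E\exp(\theta\sum_k(Z_k'-2E[Z_k|\mathcal G_k]))\le1$. On the event in question $Z_k'=Z_k$; apply Markov's inequality. $\square$

So a sum of small non-negative terms is, up to a factor $2$ and an additive error, bounded by the sum of its conditional means, and the smaller the terms, the better the probability.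

**Gaussian kernels.** Let $c_0=c_1/2$, $\gamma_t(z)=t^{-2}e^{-c_0|z|^2/t}$; so $p_t\le C\gamma_t$. By the Cauchy–Schwarz inequality $\frac{|y|^2}t+\frac{|z-y|^2}s\ge\frac{|z|^2}{t+s}$. In $\gamma_t*\gamma_s(z)=\sum_yt^{-2}s^{-2}e^{-c_0(|y|^2/t+|z-y|^2/s)}$ use half of the exponent for this bound and the other half to sum over the variable attached to the shorter time, say $s\le t$, which gives at most $Cs^2$. Since $t^{-2}\le4(t+s)^{-2}$,
$$\gamma_t*\gamma_s\le C\gamma'_{t+s}\qquad(t,s\ge1),\tag{3.3}$$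
where $\gamma'$ has a smaller constant in the exponent. We apply this only a bounded number of times, and write $\gamma'$ for any such kernel. Also $\mathsf g=\delta_0+\sum_{t\ge1}p_t\le C\sum_{u\ge1}\gamma_u$, and for any constant in the exponent
$$\sum_{v\ge w}\gamma_v(z)\le C\min(w^{-1},|z|^{-2}).\tag{3.4}$$
Indeed $\sum_{v\ge w}v^{-2}\le C/w$. For $z\ne0$ the terms with $v\ge|z|^2$ sum to at most $C|z|^{-2}$, and each of the at most $|z|^2$ terms with $v<|z|^2$ is at most $C|z|^{-4}$.

**Lemma 4.** Put $q=\sum_{t=1}^m\gamma_t$ and $U(z)=\frac m{m+|z|^2}$. Then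
(a) $\sum_zq(z)\le Cm$; (b) $q*\mathsf g*q\le Cm\,U$; (c) $\mathsf g*q\le C\log n$;
(d) $\sup_{x,y}E^y(\mathsf g*q)(X_k-x)\le C/k$ for $k\ge1$; (e) $\sup_{x,y}E^yU(X_k-x)\le C/(1+k)$ for $k\ge0$.

*Proof.* (a) $\sum_z\gamma_t(z)\le C$. (b) By (3.3), (3.4), $q*\mathsf g*q(z)\le C\sum_{t,s\le m}\sum_{u\ge1}\gamma'_{t+s+u}(z)\le C\sum_{t,s\le m}\min(\frac1{t+s},\frac1{|z|^2})\le C\min(m,\frac{m^2}{|z|^2})\le2Cm\,U(z)$. (c) $\mathsf g*q\le C\sum_{t\le m}\sum_{v>t}\gamma'_v\le C\sum_{t\le m}\frac1t$. (d) The expectation is a value of $p_{km}*\mathsf g*q\le C\sum_{t\le m}\sum_{v\ge km+t}\gamma_v'\le C\frac m{km}$. (e) For $k=0$ use $U\le1$. For $k\ge1$: on $\{|X_k-x|^2\le km\}$ use $p_{km}\le C(km)^{-2}$ and $\sum_{|w|^2\le km}\frac m{m+|w|^2}\le Cm\cdot km$; elsewhere $U\le1/k$. $\square$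

## 4. One block: concentration and non-intersection

**Lemma 5.** For each $\varepsilon>0$: (a) $P(\mathrm{Cap}(\mathcal S[1,m])\ge(1+\varepsilon)c_*\frac m{\log m})\le e^{-(\log m)^2}$ for $m$ large; (b) $P(\mathrm{Cap}(\mathcal S[1,m])\le(1-\varepsilon)c_*\frac m{\log m})\to0$.

*Proof.* (a) Cut $[1,m]$ into at most $K=\lfloor(\log m)^5\rfloor$ intervals of length at most $\lceil m/K\rceil$. By subadditivity the capacity is at most a sum of independent variables in $[0,\lceil m/K\rceil]$, whose total mean is at most $K\,u(\lceil m/K\rceil)=(1+o(1))c_*m/\log m$ by Lemma 1. Hoeffding's inequality bounds the probability by $\exp\big(-c\varepsilon^2(\frac m{\log m})^2/(K(m/K)^2)\big)\le\exp(-c\varepsilon^2(\log m)^3)$.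

(b) Let $X=\frac{\log m}{c_*m}\mathrm{Cap}(\mathcal S[1,m])\le\frac{\log m}{c_*}$ and $\eta>0$. By (a), $E(X-1-\eta)^+\to0$, and $EX\to1$. So $E(1+\eta-X)^+=E(1+\eta-X)+E(X-1-\eta)^+\to\eta$, and $\limsup P(X\le1-\varepsilon)\le\eta/\varepsilon$. Let $\eta\to0$. $\square$

**Lemma 6.** Let $\mathcal S^1,\mathcal S^2,\mathcal S^3$ be independent walks from $0$ and
$$J(k)=\big\{0\notin\mathcal S^2[1,k],\ \ \mathcal S^3[1,\infty)\cap(\mathcal S^1[0,k]\cup\mathcal S^2[0,k])=\emptyset\big\}.$$
Then $P(J(k))\le C/\log k$ for $k\ge2$.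

*Proof.* Attribute each point of $\mathcal S[0,k]$ to its last visit $v$: $u(k+1)=\mathbb E\,\mathrm{Cap}(\mathcal S[0,k])$ is the sum over $0\le v\le k$ of the probability that $\mathcal S_v\notin\mathcal S[v+1,k]$ and that an independent walk from $\mathcal S_v$ avoids $\mathcal S[0,k]$ at all positive times. Seen from $\mathcal S_v$, the reversed past and the future are independent walks of lengths $v,k-v\le k$, so each term is at least $P(J(k))$. Hence $(k+1)P(J(k))\le u(k+1)$; apply Lemma 1. $\square$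

## 5. Decoupling the blocks

The measure $e_i$ charges only a fraction of order $1/\log n$ of the visits of block $i$. We now make this precise in mean, conditionally on the past or on the future. The argument needs room on both sides of a visit, so we discard the ends of the block. Let $e_i=e_{A_i}$, $r=\lfloor m^{1/2}\rfloor$, and let $\nu_i$ be $e_i$ restricted to the points of $A_i$ not visited during the first $r$ or last $r$ times of $I_i$. Then $\nu_i\le e_i$ and $\nu_i(A_i)\ge\mathrm{Cap}(A_i)-2r$. Let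
$$\mathcal F_t=\sigma(\mathcal S_s,\,s\le t),\qquad\mathcal H_i=\sigma(\mathcal S_t-\mathcal S_{im},\,t\ge im).$$
The $\mathcal F_t$ increase in $t$; the $\mathcal H_i$ decrease in $i$. Write $\nu(f)=\sum_y\nu(y)f(y)$.

**Lemma 7.** If $f\ge0$ is a random function that is $\mathcal F_{(i-1)m}$-measurable, then
$$\mathbb E[\nu_i(f)\,|\,\mathcal F_{(i-1)m}]\le\frac C{\log n}\sum_yq(y-X_{i-1})f(y).$$
If $f(y)=\tilde f(y-X_i)$ with $\tilde f\ge0$ being $\mathcal H_i$-measurable, then $\mathbb E[\nu_i(f)\,|\,\mathcal H_i]\le\frac C{\log n}\sum_yq(y-X_i)f(y)$.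

*Proof.* By the Markov property take $i=1$, a walk started at $x$, and a deterministic $f$. Let $k=\lfloor m^{1/4}\rfloor$. Attribute each point charged by $\nu_1$ to its last visit in the block, at time $t$; by definition of $\nu_1$, $t\in[r+1,m-r]$. The charge requires that $\mathcal S_t\notin\mathcal S[t+1,m]$ and that an independent walk from $\mathcal S_t$ avoids the block. Both requirements become weaker if only the window $[t-k,t+k]$ is considered, and $[t-k,t+k]\subset[1,m]$ since $k\le r$. Split at $z=\mathcal S_{t-k}$, $y=\mathcal S_t$, and let $\mathcal S^1$ be the reversed past from $y$, $\mathcal S^2$ the future, $\mathcal S^3$ the escaping walk: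
$$\mathbb E\,\nu_1(f)\le\sum_{t=r+1}^{m-r}\sum_{y,z}f(y)\,p_{t-k}(z-x)\,P(\mathcal S^1_k=z-y,\,J(k)).$$
Here $t/2\le t-k\le t$, $|z-y|\le k$ and $k^2\le m^{1/2}\le t$. As $|y-x|^2\le2|z-x|^2+2k^2$, (3.2) gives $p_{t-k}(z-x)\le Ct^{-2}e^{-c_1|z-x|^2/t}\le Ct^{-2}e^{c_1}e^{-c_1|y-x|^2/(2t)}\le C\gamma_t(y-x)$. Sum over $z$ and use Lemma 6: $P(J(k))\le C/\log k\le C/\log n$. Sum over $t$.

For the second claim, $(\mathcal S_{im-s}-\mathcal S_{im})_{0\le s\le m}$ is a simple random walk independent of $\mathcal H_i$, and the block consists of its times $0\le s\le m-1$. The first and last $r$ times are removed, so $s\in[r,m-r-1]$, the window $[s-k,s+k]$ lies in $[0,m-1]$, and $k^2\le2s$. The same argument applies. $\square$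

Let
$$X=\sum_{i\ne j}\langle\nu_i,\mathsf g\nu_j\rangle .$$
By monotonicity and (2.1),
$$\mathrm{Cap}(\mathcal S[1,n])\ge\sum_{i=1}^N\mathrm{Cap}(A_i)-4rN-X.\tag{5.1}$$

**Lemma 8.** $Nu(m)-C\frac{n\log\log n}{(\log n)^2}\le u(n)\le Nu(m)+N$. For each $\varepsilon>0$, the event $\{|\sum_i\mathrm{Cap}(A_i)-Nu(m)|\ge\varepsilon a_n\}$ is negligible.

*Proof.* The right inequality is subadditivity, with at most $N$ leftover points. For the left one let $i<j$. Apply Lemma 7 forwards to $\nu_j$ with $f=\mathsf g\nu_i$, then backwards to $\nu_i$ with $f=(\mathsf g*q)(\cdot-X_{j-1})$; the latter is a function of $y-X_i$ and of $X_{j-1}-X_i$, which is $\mathcal H_i$-measurable because $j-1\ge i$. With Lemma 4(b),(e),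
$$\mathbb E\langle\nu_i,\mathsf g\nu_j\rangle\le\frac C{\log n}\mathbb E\sum_x\nu_i(x)(\mathsf g*q)(x-X_{j-1})\le\frac C{(\log n)^2}\mathbb E(q*\mathsf g*q)(X_i-X_{j-1})\le\frac C{(\log n)^2}\cdot\frac m{j-i}.$$
Summing, $\mathbb EX\le C\frac{mN\log N}{(\log n)^2}\le C\frac{n\log\log n}{(\log n)^2}$. Take expectations in (5.1); $4rN$ is of smaller order. For the last claim, the $\mathrm{Cap}(A_i)\in[0,m]$ are i.i.d. with mean $u(m)$, and Hoeffding's inequality gives the bound $2\exp(-2\varepsilon^2a_n^2/(Nm^2))\le2\exp(-2\varepsilon^2b^2N/(\log n)^4)$, which is negligible. $\square$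

Since $b/\log\log n\to\infty$, the error $n\log\log n/(\log n)^2$ in the mean is $o(a_n)$. So a deficit of the whole walk is, up to $o(a_n)$ and off negligible events, a loss in the sense of Section 2.

**Reduction of Proposition U.** If $\mathrm{Cap}(\mathcal S[1,n])\le u(n)-\lambda a_n$, then off a negligible event (5.1) and Lemma 8 give $X\ge Nu(m)-\varepsilon a_n-4rN-(Nu(m)+N)+\lambda a_n$. As $rN+N=o(a_n)$,
$$\mathbb P(\mathrm{Cap}(\mathcal S[1,n])\le u(n)-\lambda a_n)\le\mathbb P(X\ge(\lambda-2\varepsilon)a_n)+\text{negligible}.\tag{5.2}$$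
For $\delta>0$ let $\mathsf g_1=\mathsf g\,1\{|x|\le\delta\rho\}$, $\mathsf g_2=\mathsf g-\mathsf g_1$, $X^{(k)}=\sum_{i\ne j}\langle\nu_i,\mathsf g_k\nu_j\rangle$, so that $X=X^{(1)}+X^{(2)}$.

## 6. Interactions at distances below $\delta\rho$

**Lemma 9.** For all $\varepsilon,M>0$ there is $\delta>0$ with $\mathbb P(X^{(1)}\ge\varepsilon a_n)\le e^{-Mb}$ for $n$ large.

It suffices to prove this with $C\varepsilon$ for $\varepsilon$, $C$ universal. The plan is to replace the random measures $\nu_j$, then $\nu_i$, by their conditional means from Lemma 7, using Lemma 3. What remains is a double sum over the skeleton $X_1,\dots,X_{N-1}$, which we split into pairs close in time and pairs far apart in time.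

**Step 1 (replacing $\nu_j$, conditioning on the past).** This step removes the later of the two random measures. We first need its terms to be small. Since $p_t*\mathsf g=\sum_{s\ge t}p_s\le C/t$ for $t\ge1$, $\sup_{x,y}E^y\sum_{t=0}^n\mathsf g(\mathcal S_t-x)\le C\log n$. By Lemma 2 and a union bound over $|x|\le n$, $\sup_{|x|\le n}\sum_{t\le n}\mathsf g(x-\mathcal S_t)\le(\log n)^3$ off an event of probability at most $Cn^4e^{-c(\log n)^2}$, which is negligible. By Lemma 5(a), $\mathrm{Cap}(A_i)\le2c_*m/\log m$ for all $i$ off a negligible event. Let $V_j=\sum_{i<j}\mathsf g_1\nu_i$ and $Z_j=\frac{(\log n)^2}n\langle\nu_j,V_j\rangle$. By (1.4), $V_j\le\sum_ih_{A_i}\le\sum_{t\le n}\mathsf g(\cdot-\mathcal S_t)$, so off a negligible event, for all $j$,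
$$Z_j\le\frac{(\log n)^2}n\cdot\frac{Cm}{\log n}\cdot(\log n)^3\le\frac{C(\log n)^4}N\le\frac1{\log n}.$$
(This is one use of the large number $N$ of blocks.) $Z_j$ is $\mathcal F_{jm}$-measurable, and Lemma 3 with $\mathcal G_j=\mathcal F_{(j-1)m}$, $v=(\log n)^{-1}$, $s=\varepsilon b$ has error $e^{-\varepsilon b\log n}$, which is negligible. With Lemma 7, off a negligible event,
$$\tfrac12X^{(1)}=\sum_j\langle\nu_j,V_j\rangle\le\varepsilon a_n+\frac C{\log n}\sum_{i<j}\sum_x\nu_i(x)(\mathsf g_1*q)(x-X_{j-1}).\tag{6.1}$$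

**Step 2 (replacing $\nu_i$, conditioning on the future).** The same is now done for the earlier measure. Let $\tilde Z_i=\frac{\log n}n\sum_x\nu_i(x)\sum_{i<j\le N}(\mathsf g_1*q)(x-X_{j-1})$. By Lemma 4(c),(d), $\sup_{x,y}E^y\sum_{j=0}^N(\mathsf g*q)(X_j-x)\le C\log n$, so by Lemma 2, off a negligible event, $\sup_{|x|\le n}\sum_{j\le N}(\mathsf g*q)(x-X_j)\le(\log n)^3$. Hence $\tilde Z_i\le\frac{\log n}n\cdot\frac{Cm}{\log n}(\log n)^3\le(\log n)^{-1}$ for all $i$, off a negligible event. $\tilde Z_i$ depends only on increments after time $(i-1)m$, so it is $\mathcal H_{i-1}$-measurable, and by Lemma 7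
$$\mathbb E[\tilde Z_i|\mathcal H_i]\le\frac Cn\sum_{j>i}K_1(X_i-X_{j-1}),\qquad K_1=q*\mathsf g_1*q.$$
Apply Lemma 3 with $i$ decreasing ($\mathcal G_k=\mathcal H_{N+1-k}$, $v=(\log n)^{-1}$, $s=\varepsilon b$). The double sum in (6.1) times $\frac C{\log n}$ equals $\frac{Cn}{(\log n)^2}\sum_i\tilde Z_i$, so off a negligible event
$$X^{(1)}\le C\varepsilon a_n+\frac C{(\log n)^2}Y,\qquad Y=\sum_{1\le i\le j\le N-1}K_1(X_i-X_j).\tag{6.2}$$
It remains to show $Y\le C\varepsilon nb$ off an event of small probability. By Lemma 4(a),(b) and $\sum_{|x|\le\delta\rho}\mathsf g(x)\le C\delta^2\rho^2$,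
$$K_1\le CmU,\qquad\sum_zK_1(z)\le Cm^2\delta^2\rho^2.\tag{6.3}$$

**Step 3 (pairs close in time).** For these pairs we do not use $\delta$; the hypothesis $b\gg\log\log n$ suffices. Let $\eta\in(0,1)$, $B=\lceil\eta N/b\rceil$ (so $B\to\infty$ and $B\le2\eta N/b$), $T_l=\{i:(l-1)B\le i<lB\}$, $l\ge1$. At most $2b/\eta$ values of $l$ are relevant. Let $Y_a$ be the part of $Y$ with $i\in T_l$, $j\in T_l\cup T_{l+1}$ for some $l$, and $U_l=\sum_{i\in T_l}\sum_{j\ge i,\,j\in T_l\cup T_{l+1}}U(X_i-X_j)$, so $Y_a\le Cm\sum_lU_l$. By Lemma 4(e), $\sup_{x,y}E^y\sum_{j\le2B}U(X_j-x)\le C\log\log n$. With $\theta_n=c/\log\log n$, Jensen's inequality (averaging over the $B$ indices $i\in T_l$) gives $e^{\theta_nU_l/B}\le\frac1B\sum_{i\in T_l}\exp(\theta_n\sum_jU(X_j-X_i))$. Conditioning on $\mathcal F_{im}$ and applying Lemma 2 to the chain started at $X_i$, $\mathbb E[e^{\theta_nU_l/B}|\mathcal F_{(l-1)Bm}]\le2$. As $U_l$ is $\mathcal F_{(l+1)Bm}$-measurable, we may multiply these bounds over even $l$,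 and over odd $l$. Since $\frac n{mB}\ge\frac NB\ge\frac b{2\eta}$,
$$\mathbb P(Y_a\ge\varepsilon nb)\le2\exp\Big(-c\,\theta_n\frac{\varepsilon nb}{mB}+\frac{2b}\eta\log2\Big)\le2\exp\Big(-\frac{c\,\varepsilon b^2}{\eta\log\log n}+\frac{2b}\eta\Big),$$
which is negligible because $b/\log\log n\to\infty$.

For pairs far apart in time we would like to linearize once more over groups $T_l$. The terms are then bounded by the supremum over $x$ of $\sum_iU(X_i-x)$, and we need this supremum to be $O(b)$ off probability $e^{-2Mb}$. The tool used so far does not give that: $\sup_yE^y\sum_{j\le N}U(X_j-x)$ is bounded in Lemma 4 only by $C\log N$, so Lemma 2 yields tails $e^{-cs/\log\log n}$, and probability $e^{-2Mb}$ is reached only for $s$ of order $b\log\log n$. With terms of size $\eta A\log\log n$, Lemma 3 gives only $\exp(-\varepsilon b/(C\eta A\log\log n))$, which is larger than $e^{-Mb}$ for any fixed $\eta$. Letting $\eta\to0$ with $n$ does not help, because $\delta$ will have to be small compared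 with $\eta$ and must stay fixed for Section 7. The factor $\log\log n$ must be removed. A superharmonic weight does this: it is the counterpart of the weight in the proof of (1.7), with a negative power, and it costs only a factor polynomial in $N$.

**Step 4 (a supremum bound without logarithmic loss).**

**Lemma 10.** With $\theta_0=\frac1{576}$, for $s\ge3$ and $n$ large,
$$\mathbb P\Big(\sup_{x\in\mathbb Z^4}\sum_{i=0}^NU(X_i-x)\ge s\Big)\le CN^5e^{-\theta_0s/3}+Ce^{-cN}.$$

*Proof.* Let $\phi(y)=(m+|y|^2)^{-1/2}$. In $\mathbb R^4$, $\Delta\phi=-4(m+|y|^2)^{-3/2}+3|y|^2(m+|y|^2)^{-5/2}\le-(m+|y|^2)^{-3/2}$, and $|D^4\phi|\le C(m+|y|^2)^{-5/2}$. By Taylor expansion (odd orders cancel, and $m+|y|^2\ge m$ is large),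
$$E^y\phi(\mathcal S_1)\le\phi(y)-\tfrac18(m+|y|^2)^{-3/2}+C(m+|y|^2)^{-5/2}\le\phi(y)-\tfrac1{16}(m+|y|^2)^{-3/2}.$$
Iterate $m$ times: $E^y\phi(\mathcal S_m)\le\phi(y)-\frac1{16}\sum_{t<m}E^y(m+|\mathcal S_t|^2)^{-3/2}$. For $t\le m$, Chebyshev's inequality gives $P^y(|\mathcal S_t-y|\le2\sqrt m)\ge\frac34$, and on this event $m+|\mathcal S_t|^2\le m+2|y|^2+8m\le9(m+|y|^2)$. Hence
$$E^y\phi(\mathcal S_m)\le\phi(y)-\tfrac1{16}\cdot\tfrac34\cdot\tfrac1{27}\,m\,(m+|y|^2)^{-3/2}=\phi(y)(1-\theta_0U(y))\le\phi(y)e^{-\theta_0U(y)}.$$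
The same holds for the translate of $\phi$ by any $x\in\mathbb R^4$. Iterating over the skeleton, $\mathbb E[e^{\theta_0\sum_{i<N}U(X_i-x)}\phi(X_N-x)]\le\phi(-x)\le m^{-1/2}$. On $|X_N-x|\le3N\sqrt m$ we have $\phi(X_N-x)\ge m^{-1/2}(1+9N^2)^{-1/2}\ge m^{-1/2}/(4N)$, so
$$\mathbb E\big[e^{\theta_0\sum_{i\le N}U(X_i-x)};\,|X_N-x|\le3N\sqrt m\big]\le4e^{\theta_0}N.$$
By (3.1), $\mathbb P(\max_{t\le n}|\mathcal S_t|>N\sqrt m)\le Ce^{-cN^2m/n}\le Ce^{-cN}$. Off this event, if $|x|>2N\sqrt m$ then $|X_i-x|\ge N\sqrt m$ and $\sum_iU(X_i-x)\le\frac{N+1}{1+N^2}\le2<s$. For $|x|\le2N\sqrt m$ choose $x'$ in a set of $CN^4$ points of this ball with $|x-x'|\le\sqrt m$. Since $m+|y-x'|^2\le3(m+|y-x|^2)$, $U(y-x)\le3U(y-x')$. So $\sum_iU(X_i-x)\ge s$ forces $\sum_iU(X_i-x')\ge s/3$, with $|X_N-x'|\le3N\sqrt m$. Markov's inequality and a union bound over $x'$ conclude. $\square$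

**Step 5 (pairs far apart in time).** Here the smallness of $\delta$ is used. Let $Y_b=Y-Y_a$, and
$$\hat V_l(x)=\sum_{0\le i<(l-2)B}K_1(X_i-x),\qquad D_l=\frac1n\sum_{j\in T_l,\,j\le N-1}\hat V_l(X_j),\qquad Y_b\le n\sum_{l\ge2}D_l,$$
because a pair in $Y_b$ with $j\in T_l$ has $i\in T_{l'}$, $l'\le l-2$. Since $\log N=O(\log\log n)=o(b)$ and $N/b\to\infty$, Lemma 10 with $s=Ab$ provides $A=A(M)$ such that $\sup_x\sum_iU(X_i-x)\le Ab$ off probability $e^{-2Mb}$. On that event (6.3) gives $D_l\le\frac Bn\cdot CmAb\le C_4\eta A$ with $C_4$ universal. Let $\mathcal G_l=\mathcal F_{(l-2)Bm}$, $l\ge2$. Then $\hat V_l$ is $\mathcal G_l$-measurable and $D_l$ is $\mathcal G_{l+2}$-measurable. Apply Lemma 3 separately to even $l$ and odd $l$, with $v=C_4\eta A$: off probability $e^{-2Mb}+2e^{-\varepsilon b/(C_4\eta A)}$,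
$$\sum_lD_l\le2\sum_l\mathbb E[D_l|\mathcal G_l]+2\varepsilon b.$$
For $j\in T_l$ the time from $(l-2)Bm$ to $jm$ is at least $Bm$, so by $p_t\le Ct^{-2}$ and (6.3), $\mathbb E[\hat V_l(X_j)|\mathcal G_l]\le C(Bm)^{-2}\sum_x\hat V_l(x)\le CNB^{-2}\delta^2\rho^2$. Hence
$$\mathbb E[D_l|\mathcal G_l]\le\frac Bn\cdot CNB^{-2}\delta^2\rho^2=\frac{CN\delta^2}{bB}\le\frac{C\delta^2}\eta,$$
and the sum over the at most $2b/\eta$ values of $l$ is at most $C\delta^2b/\eta^2$. Given $\varepsilon,M$: choose $A$, then $\eta$ with $\varepsilon/(C_4\eta A)\ge2M$, then $\delta$ with $C\delta^2/\eta^2\le\varepsilon$. Then $Y_b\le C\varepsilon nb$ off probability $Ce^{-2Mb}$. With Step 3 and (6.2), $X^{(1)}\le C\varepsilon a_n$ off probability at most $e^{-Mb}$. This proves Lemma 9. $\square$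

## 7. Interactions at distances above $\delta\rho$, and the proof of Proposition U

**Passage to the occupation measure.** At large distances the blocks are points. Let $k_\delta(z)=\min(|z|^{-2},\delta^{-2})$ and $\varepsilon\in(0,1)$. Off a negligible event, for all $i$: $\mathrm{Cap}(A_i)\le(1+\varepsilon)c_*m/\log m$ by Lemma 5(a), and $\mathrm{diam}\,A_i\le\varepsilon\delta\rho$, since by (3.1) this fails with probability at most $CNe^{-c\varepsilon^2\delta^2\rho^2/m}$ and $\rho^2/m\ge N/b\ge c(\log n)^5$. If $x\in A_i$, $y\in A_j$, $|x-y|>\delta\rho$, $s\in I_i$, $t\in I_j$, then $|\mathcal S_s-\mathcal S_t|\le(1+2\varepsilon)|x-y|$, so by (1.3) $\mathsf g_2(x-y)\le(1+C\varepsilon)\frac2{\pi^2}\rho^{-2}k_\delta((\mathcal S_s-\mathcal S_t)/\rho)$. Averaging over $s\in I_i$, $t\in I_j$, using $\nu_i(A_i)\le\mathrm{Cap}(A_i)$ and $\log m\sim\log n$,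
$$X^{(2)}\le(1+C\varepsilon)\Big(\frac{c_*}{\log n}\Big)^2\frac2{\pi^2}\cdot\frac bn\cdot n^2\langle L,k_\delta L\rangle=(1+C\varepsilon)\frac{\pi^2}{32}\,a_n\langle L,k_\delta L\rangle.\tag{7.1}$$
The kernel is now bounded, and the formal computation of Section 2 can be made rigorous.

**Lemma 11.** For $\lambda',\delta>0$: $\limsup\frac1b\log\mathbb P\big(\frac{\pi^2}{32}\langle L,k_\delta L\rangle\ge\lambda'\big)\le-I_4(\lambda')$.

*Proof.* **Step 1 (to a torus).** We need a compact space. For $\Delta>\delta$ let $k^\Delta=(k_\delta-\Delta^{-2})^+$, which is continuous and supported in $|z|\le\Delta$; so $\langle L,k_\delta L\rangle\le\langle L,k^\Delta L\rangle+\Delta^{-2}$. For $R>4\Delta$ let $\mathbb T_R=\mathbb R^4/R\mathbb Z^4$, $\bar k$ the periodization of $k^\Delta$, $\bar L$ the projection of $L$. As $k^\Delta\ge0$, $\langle L,k^\Delta L\rangle\le\langle\bar L,\bar k\bar L\rangle$.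

**Step 2 (exponential moments of $\bar L$).** For $f\in C(\mathbb T_R)$ let $\Lambda(f)=\sup_{\|\psi\|=1}\big(\int f\psi^2-\frac18\|\nabla\psi\|^2\big)$, over $\psi\in H^1(\mathbb T_R)$. We show $\limsup\frac1b\log\mathbb Ee^{b\int f\,d\bar L}\le\Lambda(f)$. Fix $\tau>1$ and $w=\lceil\tau\rho^2\rceil$. Since $\frac bn=\rho^{-2}$, the exponent is $\rho^{-2}\sum_{t\le n}f(\mathcal S_t/\rho)$. Extending the sum to $\lceil n/w\rceil w$ steps costs a factor at most $e^{\|f\|_\infty(\tau+1)}$, and the Markov property gives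
$$\mathbb Ee^{b\int f\,d\bar L}\le C_{f,\tau}M_n^{\lceil n/w\rceil},\qquad M_n=\sup_xE^x\exp\Big(\rho^{-2}\sum_{t=1}^wf(\mathcal S_t/\rho)\Big).$$
Let $W$ be Brownian motion with generator $\frac18\Delta$; it is the limit of the walk under $t\mapsto t\rho^2$, $x\mapsto x\rho$, as each coordinate of a step has variance $\frac14$. Let $M_\infty=\sup_xE_x\exp\int_0^\tau f(W_s)ds$ on $\mathbb T_R$. Then $\limsup M_n\le M_\infty$: take starting points nearly attaining $M_n$; along a subsequence their rescalings converge mod $R$, and as $f$ is continuous and periodic and the exponents are bounded, the invariance principle applies. The Feynman–Kac semigroup $T_tg(x)=E_x[e^{\int_0^tf(W_s)ds}g(W_t)]$ has generator $\frac18\Delta+f$, is self-adjoint on $L^2(\mathbb T_R)$ with norm $e^{t\Lambda(f)}$, and $T_1$ maps $L^2$ to $L^\infty$ boundedly since its kernel is bounded. So $M_\infty=\sup_xT_1T_{\tau-1}1(x)\le C_{R,f}e^{\tau\Lambda(f)}$. Since $\lceil n/w\rceil\sim b/\tau$, the limsup is at most $\frac1\tau\log C_{R,f}+\Lambda(f)$.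 Let $\tau\to\infty$.

**Step 3 (large deviation upper bound).** We turn exponential moments into probabilities of closed sets. On the finite signed measures on $\mathbb T_R$, with the weak-$*$ topology (dual $C(\mathbb T_R)$), let $I_R(\psi^2dx)=\frac18\|\nabla\psi\|^2$ for $\psi\in H^1(\mathbb T_R)$, $\psi\ge0$, $\|\psi\|=1$, and $I_R=\infty$ otherwise. Replacing $\psi$ by $|\psi|$ changes nothing in $\Lambda$, so $\Lambda=I_R^*$ (convex conjugate).

$I_R$ is convex. For $\theta\in[0,1]$ and $\epsilon>0$ let $\psi_\epsilon=\sqrt{\epsilon+\theta\psi_1^2+(1-\theta)\psi_2^2}$. Then $\psi_\epsilon\nabla\psi_\epsilon=\theta\psi_1\nabla\psi_1+(1-\theta)\psi_2\nabla\psi_2$, and Cauchy–Schwarz gives $|\nabla\psi_\epsilon|^2\le\theta|\nabla\psi_1|^2+(1-\theta)|\nabla\psi_2|^2$. Let $\epsilon\to0$ and use lower semicontinuity of the gradient norm.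

$I_R$ is lower semicontinuous. Its finite level sets lie in the set of probability measures, which is compact and metrizable. If $I_R(\psi_k^2dx)\le a$, Rellich's theorem gives a subsequence with $\psi_k\to\psi$ in $L^2$, so $\psi_k^2\to\psi^2$ in $L^1$, while $\|\nabla\psi\|\le\liminf\|\nabla\psi_k\|$. So level sets are compact. By the Fenchel–Moreau theorem, $\Lambda^*=I_R$.

Let $F$ be a closed set of probability measures and $a<\inf_FI_R$. Each $\mu\in F$ has an $f\in C(\mathbb T_R)$ with $\int f\,d\mu-\Lambda(f)>a$, which persists on an open neighborhood of $\mu$. The probability that $\bar L$ lies in this neighborhood is at most $e^{-b(a+\Lambda(f))}\mathbb Ee^{b\int f\,d\bar L}$, so by Step 2 its limsup on the scale $\frac1b\log$ is at most $-a$. Cover the compact set $F$ by finitely many neighborhoods: $\limsup\frac1b\log\mathbb P(\bar L\in F)\le-\inf_FI_R$.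

**Step 4 (the variational problem).** We bound $\inf_FI_R$ from below for $F=\{\mu:\langle\mu,\bar k\mu\rangle\ge\lambda''\}$, $\lambda''=\frac{32}{\pi^2}\lambda'-\Delta^{-2}$, with $\Delta$ so large that $\lambda''>0$. $F$ is closed since $\bar k$ is continuous, and by Step 1 the event of the lemma is contained in $\{\bar L\in F\}$. Let $\psi^2dx\in F$ with $\|\nabla\psi\|<\infty$, $\|\psi\|=1$. We unfold $\psi$ to $\mathbb R^4$. Let $h=\sqrt R>2\Delta$ ($R$ large). For $a\in\mathbb T_R$ let $E_a=\{x:x_k-a_k\in[0,h]\bmod R\text{ for some }k\}$. The average of $\int_{E_a}\psi^2$ over $a$ is at most $4h/R$, so some $a$ has $\int_{E_a}\psi^2\le4h/R$. Let $\zeta\in[0,1]$ be Lipschitz, $\zeta=1$ off $E_a$, $\zeta=0$ on the hyperplanes $x_k=a_k+h/2$, $|\nabla\zeta|\le C/h$ (for instance the minimum over $k$ of piecewise linear functions of $x_k$). Cut along those hyperplanes. Then $\varphi=\zeta\psi$ lives on a cube of side $R$, vanishes on its boundary, and extends by $0$ to an element of $H^1(\mathbb R^4)$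 with $\|\varphi\|\le1$. For $\eta'>0$,
$$\|\nabla\varphi\|^2\le(1+\eta')\|\nabla\psi\|^2+C_{\eta'}h^{-2}\frac{4h}R.$$
Off $E_a$, each coordinate in the cube lies in an interval of length $R-h$, so wrapping around changes a coordinate by at least $h>\Delta$. Hence two points off $E_a$ at torus distance at most $\Delta$ have the same distance after unfolding, and $\langle\varphi^2,k^\Delta\varphi^2\rangle\ge\lambda''-8\|\bar k\|_\infty h/R$. Since $k^\Delta(z)\le|z|^{-2}=2\pi^2G(z)$, (1.1) gives
$$\lambda''-o_R(1)\le2\pi^2T(\varphi)\le2\pi^2\kappa^4\big((1+\eta')\|\nabla\psi\|^2+o_R(1)\big),$$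
where $o_R(1)\to0$ as $R\to\infty$, uniformly in $\psi$ for fixed $\delta,\Delta,\eta'$. Let $R\to\infty$, then $\eta'\to0$: $\liminf_R\inf_FI_R\ge\frac18\cdot\frac{\lambda''}{2\pi^2\kappa^4}=\frac{\lambda''}{16\pi^2\kappa^4}$. Letting $\Delta\to\infty$ gives $\frac{2\lambda'}{\pi^4\kappa^4}=I_4(\lambda')$. $\square$

**Conclusion of Proposition U.** Given small $\varepsilon$ and $M$, take $\delta$ from Lemma 9. If $X\ge(\lambda-2\varepsilon)a_n$, then $X^{(1)}\ge\varepsilon a_n$ or $X^{(2)}\ge(\lambda-3\varepsilon)a_n$. By (5.2), Lemma 9, (7.1) and Lemma 11 the limsup in Proposition U is at most $\max\big(-M,-I_4(\frac{\lambda-3\varepsilon}{1+C\varepsilon})\big)$. Let $\varepsilon\to0$, $M\to\infty$. $\square$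

## 8. From the loss of capacity to the occupation measure, from below

From here to the end of Section 9, $b=o(\log n)$ and $b/\log\log n\to\infty$. We use the notation of Section 2 for the blocks: $A=\bigcup_{i\le N}A_i$, $e_i,h_i,\sigma,F,D$.

**Step 1 (from deficit to loss).** This step shows that it suffices to make $D$ large. Since $\mathrm{Cap}(\mathcal S[1,n])\le\sum_i\mathrm{Cap}(A_i)-D+N$, Lemma 8 gives, off a negligible event, $\mathrm{Cap}(\mathcal S[1,n])\le Nu(m)+\varepsilon a_n-D+N\le u(n)+2\varepsilon a_n-D$; here the left inequality of Lemma 8 and $b\gg\log\log n$ are used. So for every $\varepsilon>0$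
$$\mathbb P(\mathrm{Cap}(\mathcal S[1,n])\le u(n)-\lambda a_n)\ge\mathbb P(D\ge(\lambda+2\varepsilon)a_n)-\text{negligible}.\tag{8.1}$$

**Step 2 (a small minorant of $F$).** We want to use (2.3). The function $F$ itself contains the interactions of nearby blocks and need not be small, so we keep only good and distant blocks. Fix $\delta>0$ and $\varepsilon\in(0,\frac14)$. Call $j$ *good* if $\mathrm{Cap}(A_j)\ge(1-\varepsilon)c_*\frac m{\log m}$ and $|\mathcal S_s-X_j|\le\varepsilon\delta\rho$ for all $s\in I_j$. Blocks are bad independently with a common probability $p_n\to0$, by Lemma 5(b), (3.1) and $\rho^2/m\to\infty$. So $\mathbb P(\#\text{bad}\ge\varepsilon N)\le2^Np_n^{\varepsilon N}\le e^{-N}$, which is negligible. By Lemma 5(a), $\mathrm{Cap}(A_j)\le2c_*m/\log m$ for all $j$ off a negligible event. Let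
$$F_0(x)=\sum_{j\text{ good},\ |x-X_j|\ge\delta\rho}h_j(x),\qquad x\in A.$$
For such $j$ we have $x\notin A_j$. Since $h_i(x)=1$ for at least one $i$ with $x\in A_i$, this gives $0\le F_0\le F$ on $A$. Points $y$ of a good $A_j$ satisfy $|y-X_j|\le\varepsilon\delta\rho\le\varepsilon|x-X_j|$, so from $h_j=\mathsf ge_j$ and (1.3), for $j$ as in the sum,
$$h_j(x)\ge(1-C\varepsilon)\frac{c_*m}{\log n}\cdot\frac2{\pi^2}|x-X_j|^{-2},\qquad F_0\le N\frac{Cm}{\log n}(\delta\rho)^{-2}\le C_\delta\frac b{\log n}=:\beta\to0 .\tag{8.2}$$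
This is where $b=o(\log n)$ enters: in the two-point example of Section 2 the factor $1+\beta$ was exactly the discrepancy between the loss and the pair interaction, and here $\beta\to0$.

**Step 3 (from $F_0$ to $L$).** We express $\langle\sigma,F_0\rangle$ by a continuous kernel. Let $k'(z)=|z|^{-2}\chi(|z|)$ with $\chi$ continuous, nondecreasing, $\chi=0$ on $[0,2\delta]$, $\chi=1$ on $[3\delta,\infty)$; let $\omega$ be the modulus of continuity of $k'$. If $i,j$ are good, $|X_i-X_j|\ge2\delta\rho$ and $x\in A_i$, then $\delta\rho\le|x-X_j|\le(1+\varepsilon)|X_i-X_j|$. Integrate (8.2) against $e_i$ for good $i$, use $\mathrm{Cap}(A_i)\ge(1-\varepsilon)c_*m/\log n$, and then replace $X_i,X_j$ by $\mathcal S_s,\mathcal S_t$ with $s\in I_i,t\in I_j$ (error at most $\omega(2\varepsilon\delta)$), and add the pairs of times involving bad blocks (a fraction at most $2\varepsilon$) or the fewer than $N$ leftover times. Off a negligible event,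
$$\langle\sigma,F_0\rangle\ge(1-C\varepsilon)\Big(\frac{c_*m}{\log n}\Big)^2\frac2{\pi^2}\rho^{-2}\!\!\sum_{i,j\text{ good}}\!k'\Big(\frac{X_i-X_j}\rho\Big)\ge(1-C\varepsilon)\frac{\pi^2}{32}a_n\big[\langle L,k'L\rangle-\omega(2\varepsilon\delta)-3\varepsilon\|k'\|_\infty\big].$$
By (2.3), $D\ge\langle\sigma,F_0\rangle/(1+\beta)$ with $\beta\to0$. With (8.1), for any $\lambda_1>\lambda$, choosing $\varepsilon$ small depending on $\delta,\lambda,\lambda_1$,
$$\mathbb P(\mathrm{Cap}(\mathcal S[1,n])\le u(n)-\lambda a_n)\ge\mathbb P\big(\tfrac{\pi^2}{32}\langle L,k'L\rangle>\lambda_1\big)-\text{negligible}.\tag{8.3}$$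

## 9. Forcing a prescribed occupation profile, and the proof of Proposition L

**Lemma 12.** Let $\varphi>0$ be smooth on $\mathbb R^4$, $\|\varphi\|=1$, equal to a multiple of $e^{-\sqrt{1+|x|^2}}$ outside a compact set, with $\frac{\pi^2}{32}\langle\varphi^2,k'\varphi^2\rangle>\lambda_1$. Then $\liminf\frac1b\log\mathbb P\big(\frac{\pi^2}{32}\langle L,k'L\rangle>\lambda_1\big)\ge-\frac18\|\nabla\varphi\|^2$.

*Proof.* **Step 1 (a convex neighborhood).** We replace the event by one that can be built up window by window. As $k'$ is bounded and continuous, $\mu\mapsto\langle\mu,k'\mu\rangle$ is weakly continuous on probability measures. So there are $f_1,\dots,f_p\in C_b(\mathbb R^4)$ and $\eta>0$ such that, with $\mathcal U_{\eta}=\{\mu:|\int f_i\,d\mu-\int f_i\varphi^2|<\eta\text{ for all }i\}$, $\mathcal U_\eta\subset\{\frac{\pi^2}{32}\langle\mu,k'\mu\rangle>\lambda_1\}$. Each $\mathcal U_{\eta}$ is convex. Let $W$ be Brownian motion on $\mathbb R^4$ with generator $\frac18\Delta$, $L^W_\tau=\frac1\tau\int_0^\tau\delta_{W_s}ds$,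 and
$$a(\tau)=\inf_{|x|\le1}P_x\big(L^W_\tau\in\mathcal U_{\eta/2},\ |W_\tau|<1\big).$$

**Step 2 (from Brownian motion to the walk).** We show: if $a(\tau)>0$, then $\liminf\frac1b\log\mathbb P(L\in\mathcal U_\eta)\ge\frac1\tau\log\frac{a(\tau)}2$. Let $w=\lceil\tau\rho^2\rceil$. Claim: for $n$ large and every starting point $|x|\le\rho$, with probability at least $a(\tau)/2$ we have $\frac1w\sum_{t=1}^w\delta_{\mathcal S_t/\rho}\in\mathcal U_{\eta/2}$ and $|\mathcal S_w|<\rho$. Otherwise there are starting points $x_n$ violating this with $x_n/\rho\to x$, $|x|\le1$, along a subsequence. Run the interpolated walk as $s\mapsto\mathcal S_{sw/\tau}/\rho$, $0\le s\le\tau$; by the invariance principle and Skorokhod's representation we may assume that it converges uniformly, almost surely, to $W$ started at $x$. Then $\frac1w\sum_{t\le w}f_i(\mathcal S_t/\rho)\to\int f_i\,dL^W_\tau$. The conditions are strict inequalities, so by Fatou the liminf of the probabilities is at least $P_x(L_\tau^W\in\mathcal U_{\eta/2},|W_\tau|<1)\ge a(\tau)$,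 a contradiction. Now concatenate $\lfloor n/w\rfloor\le b/\tau$ windows, each starting within $|x|\le\rho$. By convexity the occupation measure over all of them is in $\mathcal U_{\eta/2}$, and the remaining time is at most $w=o(n)$, so $L\in\mathcal U_\eta$.

**Step 3 (tilting Brownian motion).** We build a process whose occupation measure is $\varphi^2dx$ and compute its density. The function $v=\frac{\Delta\varphi}{8\varphi}$ is bounded. By Itô's formula $M_t=\frac{\varphi(W_t)}{\varphi(W_0)}e^{-\int_0^tv(W_s)ds}$ is a local martingale under $P_x$; it is bounded on each $[0,t]$, hence a martingale. Let $dQ_x=M_t\,dP_x$ on the $\sigma$-field up to time $t$. Under $Q$, $W$ is Markov with transition densities $\varphi(x)^{-1}K_t(x,y)\varphi(y)$, where $K_t$ is the symmetric, strictly positive Feynman–Kac kernel of $\frac18\Delta-v$. So it is reversible with respect to the probability measure $\varphi^2dx$. It is ergodic: an invariant event is almost surely of the form $\{W_0\in S\}$ with $Q_t1_S=1_S$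 almost everywhere ($Q_t$ also denotes the semigroup), and strict positivity of the densities forces $S$ to be null or of full measure. Under $Q_{\varphi^2}=\int\varphi^2(x)Q_x\,dx$, Birkhoff's theorem gives almost surely
$$\int f_i\,dL^W_t\to\int f_i\varphi^2,\qquad\frac1t\int_0^tv(W_s)ds\to\int\varphi^2v=\frac18\int\varphi\Delta\varphi=-\frac18\|\nabla\varphi\|^2 .$$
Let $\mathsf B$ be the open unit ball. By reversibility and Cauchy–Schwarz, $Q_{\varphi^2}(W_0\in\mathsf B,W_t\in\mathsf B)=\|Q_{t/2}1_{\mathsf B}\|^2_{L^2(\varphi^2)}\ge(\int_{\mathsf B}\varphi^2)^2>0$. For $\varepsilon>0$ let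
$$E_t=\Big\{L^W_t\in\mathcal U_{\eta/4},\ \tfrac1t\int_0^tv(W_s)ds\ge-\tfrac18\|\nabla\varphi\|^2-\varepsilon,\ W_t\in\mathsf B\Big\}.$$
Then $\int_{\mathsf B}\varphi^2(y)Q_y(E_t)dy\ge\frac12(\int_{\mathsf B}\varphi^2)^2$ for $t$ large. For $y\in\mathsf B$, on $E_t$, $M_t^{-1}=\frac{\varphi(W_0)}{\varphi(W_t)}e^{\int_0^tv}\ge c_\varphi e^{-t(\|\nabla\varphi\|^2/8+\varepsilon)}$. Since $P_y(E_t)=E^{Q_y}[M_t^{-1};E_t]$,
$$\int_{\mathsf B}P_y(E_t)\,dy\ge c'_\varphi\,e^{-t(\|\nabla\varphi\|^2/8+\varepsilon)}\qquad(t\text{ large}).$$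

**Step 4 (uniformity in the starting point).** We pass from an average over $y$ to an infimum over $x$. Apply the Markov property at time $1$ on $\{W_1\in\mathsf B\}$; the transition density of $W$ at time $1$ is bounded below on $\bar{\mathsf B}^2$. The first unit of time changes $\int f_i\,dL^W$ by $O(1/\tau)$, so for $\tau$ large $a(\tau)\ge c\int_{\mathsf B}P_y(E_{\tau-1})dy>0$, and $\liminf_{\tau\to\infty}\frac1\tau\log a(\tau)\ge-\frac18\|\nabla\varphi\|^2-\varepsilon$. Combine with Step 2, letting $\tau\to\infty$ and then $\varepsilon\to0$. $\square$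

**Optimization of the profile.** It remains to choose $\varphi$ nearly optimal in (1.1) and of the form required in Lemma 12. First, $T$ is continuous on $H^1(\mathbb R^4)$: $T(g)-T(h)=\langle g^2-h^2,G(g^2+h^2)\rangle$, and Hardy's inequality bounds $G(g^2+h^2)$ pointwise, so
$$|T(g)-T(h)|\le C(\|\nabla g\|^2+\|\nabla h\|^2)\,\|g-h\|\,\|g+h\|.\tag{9.1}$$
Let $\lambda_2>\lambda_1>\lambda$ and $\epsilon\in(0,\kappa^4)$. By the definition of $\kappa$ and density of $C_c^\infty$ in $H^1$ pick $g\in C_c^\infty$ with $\|g\|=1$ and $T(g)\ge(\kappa^4-\epsilon)\|\nabla g\|^2$. The rescaling $g\mapsto s^2g(s\,\cdot)$ preserves $\|g\|$ and multiplies $T(g)$ and $\|\nabla g\|^2$ both by $s^2$, so we may assume $\frac{\pi^4}{16}T(g)=\lambda_2$. Then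
$$\tfrac18\|\nabla g\|^2\le\frac{T(g)}{8(\kappa^4-\epsilon)}=\frac{2\lambda_2}{\pi^4(\kappa^4-\epsilon)}.$$
Let $h=e^{-\sqrt{1+|x|^2}}$, and for $\epsilon'>0$ let $\tilde\varphi=\sqrt{g^2+\epsilon'^2h^2}$ and $\varphi=\tilde\varphi/\|\tilde\varphi\|$. This is positive, smooth, and a multiple of $h$ off the support of $g$. Since $\|\tilde\varphi-|g|\|\le\epsilon'\|h\|$ and, by Cauchy–Schwarz as in the convexity of $I_R$, $\|\nabla\tilde\varphi\|^2\le\|\nabla g\|^2+\epsilon'^2\|\nabla h\|^2$, (9.1) gives $T(\varphi)\to T(g)$ and $\limsup\|\nabla\varphi\|\le\|\nabla g\|$ as $\epsilon'\to0$. As $\delta\to0$, $k'(z)\to|z|^{-2}$ with $k'\le|z|^{-2}$, so by dominated convergence $\frac{\pi^2}{32}\langle\varphi^2,k'\varphi^2\rangle\to\frac{\pi^2}{32}\cdot2\pi^2T(\varphi)=\frac{\pi^4}{16}T(\varphi)$. For small $\epsilon'$ this limit exceeds $\lambda_1$, and then for small $\delta$ Lemma 12 applies. In (8.3) the negligible term is smaller than $e^{-Mb}$ for every $M$, so it does not matter. The liminf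 in Proposition L is therefore at least $-\frac{2\lambda_2}{\pi^4(\kappa^4-\epsilon)}-o_{\epsilon'}(1)$. Let $\epsilon'\to0$, $\epsilon\to0$, $\lambda_1,\lambda_2\downarrow\lambda$: it is at least $-\frac2{\pi^4}\kappa^{-4}\lambda=-I_4(\lambda)$. This proves Proposition L, and with it Theorem 1. $\square$

## 10. The exact range, uniformity, and the critical scale

*Proof of Theorem 2.* (a) Sufficiency of $b_n=o(\log n)$ is Theorem 1. Necessity is Proposition E.

(b) If uniformity failed, there would be $\varepsilon>0$ and, for infinitely many $n$, some $x_n$ in the stated range for which the ratio of $\log\mathbb P(\mathrm{Cap}(\mathcal S[1,n])-u(n)\le-x_n)$ to $-I_4(1)x_n(\log n)^2/n$ differs from $1$ by more than $\varepsilon$. Put $b_n=x_n(\log n)^2/n$ for these $n$ and $b_n=\sqrt{\log n}$ for the others. For these $n$ we have $\alpha_n\le b_n\le\epsilon_n\log n$, so $b_n\to\infty$ and $b_n=o(\log n)$. Moreover $a_n=x_n$ for these $n$, and Theorem 1 with $\lambda=1$ gives a contradiction.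

(c) For $b_n=\log n$ we have $a_n=n/\log n$, and Proposition U, which only requires $b_n=O(\log n)$, with $\lambda=\theta$ is the upper bound. The vanishing for $\theta>\pi^2/8$ is Proposition E. Suppose the lower bound failed. Then there would be $\varepsilon>0$, $\theta_k\downarrow0$ and $n_k\uparrow\infty$ with $\theta_k\log n_k\ge k$ and $\log p_{n_k}(\theta_k)<-(1+\varepsilon)I_4(\theta_k)\log n_k$: for each $\theta_k$ the inequality holds for infinitely many $n$, so $n_k$ can be chosen as large as we like. Put $b_{n_k}=\theta_k\log n_k$ and $b_n=\sqrt{\log n}$ for the other $n$. Then $b_n\to\infty$ and $b_n=o(\log n)$, since $\theta_k\to0$. At $n=n_k$ we have $a_n=\theta_kn/\log n$ and, as $I_4$ is linear, $\log p_{n_k}(\theta_k)<-(1+\varepsilon)I_4(1)b_{n_k}$. This contradicts Theorem 1 with $\lambda=1$. $\square$
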